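\title{Infinite Ramsey degrees in symplectic, orthogonal and unitary spaces over finite fields}

\begin{abstract}
Let $V$ be the symplectic, orthogonal or unitary space of countably infinite dimension over a finite field $F$ of characteristic $p$. We show that the class of finite-dimensional subspaces of $V$ never has finite Ramsey degree. More precisely, every nonzero subspace has infinite Ramsey degree, except possibly the one-dimensional subspace in the symplectic case with $p$ odd. The colorings come from one construction: a quadratic form over $\mathbb{F}_p$ is lifted to an integer-valued function $G$, and vectors are colored by $G \bmod p^k$. The function $\binom{G}{n} \bmod p$ is a polynomial of degree exactly $2n$ on every large nondegenerate subspace, so no such subspace can avoid a residue.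
\end{abstract}

\section{Ramsey degrees of classical spaces}\label{sec:intro}

\subsection*{The spaces}
Let $F$ be a finite field of characteristic $p$, with prime field $\mathbb{F}_p=GF(p)$. We consider $F$-vector spaces with a form $\beta$ of one of three types.
\begin{enumerate}
\item[(i)] \emph{Symplectic}: $\beta$ is bilinear and alternating, that is, $\beta(x,x)=0$ for all $x$.
\item[(ii)] \emph{Orthogonal}: if $p$ is odd, $\beta$ is bilinear and symmetric, and we put $Q(x)=\frac12\beta(x,x)$. If $p=2$, the structure is a quadratic form $Q$, and $\beta$ is its polar form. In both cases $Q(cx)=c^2Q(x)$ and $\beta(x,y)=Q(x+y)-Q(x)-Q(y)$.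
\item[(iii)] \emph{Unitary}: $F=GF(q^2)$, $\bar c=c^q$, and $\beta$ is Hermitian: it is linear in the first variable and $\beta(y,x)=\overline{\beta(x,y)}$, so that $\beta(x,cy)=\bar c\,\beta(x,y)$.
\end{enumerate}
In each type $\beta(x,y)=0$ if and only if $\beta(y,x)=0$; we then write $x\perp y$. The form is \emph{nondegenerate} if only $0$ is orthogonal to all vectors. A \emph{hyperbolic plane} is a plane $\langle e,f\rangle$ with $\beta(e,f)=1$ and $\beta(e,e)=\beta(f,f)=0$, and also $Q(e)=Q(f)=0$ in type (ii). We write $H^M$ for the orthogonal sum of $M$ hyperbolic planes $\langle e_s,f_s\rangle$ and call $(e_s,f_s)_{s\le M}$ a \emph{hyperbolic basis}. The space $V$ is the orthogonal sum of countably many hyperbolic planes; its form is nondegenerate.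

The \emph{age} $\mathcal{K}$ of $V$ is the class of isomorphism types of finite-dimensional subspaces of $V$, with the restricted form (and the restricted $Q$); isomorphisms are linear isometries. Members of $\mathcal{K}$ may be degenerate. Each of them embeds in some $H^M$, because finitely many vectors of $V$ involve only finitely many planes. By Witt's theorem $V$ is ultrahomogeneous, meaning that every isometry between finite-dimensional subspaces extends to an isometry of $V$ onto itself; thus $\mathcal{K}$ is a Fra\"iss\'e class with Fra\"iss\'e limit $V$. The proofs below do not use this.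

\subsection*{Ramsey degrees}
For structures $A,B$ in a class $\mathcal{K}$ let $\binom{B}{A}$ be the set of substructures of $B$ isomorphic to $A$; we call them \emph{copies} of $A$. The \emph{Ramsey degree} of $A\in\mathcal{K}$ is the least $\kappa$, if one exists, with the following property: for every number of colors $r$ and every $B\in\mathcal{K}$ with $\binom{B}{A}\neq\emptyset$ there is $C\in\mathcal{K}$ such that every coloring $\xi\colon\binom{C}{A}\to r=\{0,\dots,r-1\}$ takes at most $\kappa$ values on $\binom{B'}{A}$ for some copy $B'\le C$ of $B$. We call such a $C$ a \emph{witness} for $A$, $B$ and $r$. If there is no such $\kappa$, the degree is \emph{infinite}. The class $\mathcal{K}$ has the \emph{Ramsey property} if every member has degree $1$, and it has \emph{finite Ramsey degree} if every member has finite degree.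

The degree counts the colors that cannot be avoided by passing to a well-chosen copy of $B$ in a very large $C$. For $A=0$ there is one subspace to color, and the degree is $1$. For an example of degree $2$, take the class of finite sets with an equivalence relation that has at most two classes, and let $A$ be a point. If $|B|=n$ and $C$ has two classes of size $rn$, the pigeonhole principle gives $n$ points of one color in each class, hence a copy of $B$ with at most two colors. If $B$ has two classes, coloring each point of $C$ by its class shows that two colors are needed. The Ramsey property fails, but only through one bit of information that a copy of $A$ carries inside $C$.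

It is known that the age of the symplectic space over $GF(2)$ does not have the Ramsey property, and this failure looks similar. Let $A$ be the one-dimensional space, so that $\binom{C}{A}$ is the set of nonzero vectors of $C$. Fix a basis $\epsilon_1,\dots,\epsilon_n$ of $C$ and color $x=\sum x_i\epsilon_i$ by
\begin{equation}\label{eq:theta2}
\Theta(x)=\sum_{i<j}\beta(\epsilon_i,\epsilon_j)\,x_ix_j\in\mathbb{F}_2 .
\end{equation}
Since $\beta$ is alternating and symmetric, $\Theta(x+y)-\Theta(x)-\Theta(y)=\beta(x,y)$. Applying this to $(z+e,f)$ and to $(z,f)$ and subtracting, we get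
\[
\Theta(z+e+f)+\Theta(z+e)+\Theta(z+f)+\Theta(z)=\beta(e,f).
\]
In any copy of $H^2$ take $e=e_1$, $f=f_1$, $z=e_2$. The colors of four nonzero vectors add up to $1$, so they are not all equal, and $A$ has degree at least $2$. One might guess that the bit $\Theta(x)$ is the whole obstruction, that this degree is $2$, and that in general a copy of $A$ carries only a bounded amount of such hidden information. The following question was posed by Ivanov and Jaffrennou~\cite{IJ}.

\begin{quote}
\emph{Do the ages of the symplectic, orthogonal and unitary spaces $V$ have finite Ramsey degree?}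
\end{quote}

The question is asked separately for each type and each admissible field, and the answer could depend on the case. It does not.

\begin{theorem}\label{thm:A}
For each of the types \textup{(i)--(iii)} and each admissible finite field $F$, the age $\mathcal{K}$ of $V$ does not have finite Ramsey degree. More precisely, some $A\in\mathcal{K}$ with $\dim A\le2$ has infinite Ramsey degree.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $A\in\mathcal{K}$ and $d=\dim A$. Assume that
\begin{enumerate}
\item[(1)] $d\ge1$, if $V$ is orthogonal, unitary, or symplectic with $p=2$;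
\item[(2)] $d\ge2$, if $V$ is symplectic with $p$ odd.
\end{enumerate}
Then for every $r\ge1$ there is $B\in\mathcal{K}$ with $\binom{B}{A}\ne\emptyset$ such that for every $C\in\mathcal{K}$ there is a coloring $\xi\colon\binom{C}{A}\to r$ that takes all $r$ values on $\binom{B'}{A}$ for every copy $B'\le C$ of $B$. In particular, $A$ has infinite Ramsey degree.
\end{theorem}

The last sentence follows by taking $r=\kappa+1$ for a supposed bound $\kappa$. Consequently, apart from the one-dimensional space in the symplectic case with $p$ odd, $A$ has finite Ramsey degree if and only if $A=0$. We do not determine the degree of that one-dimensional space.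

The guess above fails because $\Theta$ is only the last digit of an integer. The sum \eqref{eq:theta2} can be computed in $\mathbb{Z}$ rather than in $\mathbb{F}_2$, and the further digits of the result $G$ are as unavoidable as the last one. Section~\ref{sec:diff} sets up finite differences, the tool that detects these digits; Section~\ref{sec:four} treats $G\bmod 4$ by hand, and Section~\ref{sec:lift} the general case. Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}, but Theorem~\ref{thm:A} has a short direct proof (Section~\ref{sec:A}). Fixing the structure $A$ raises two further difficulties, one algebraic (Section~\ref{sec:quadric}) and one geometric (Sections~\ref{sec:hyp} and~\ref{sec:B}).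

\subsection*{Traces}
For finite fields $K_0\le K$ the trace $\operatorname{Tr}_{K/K_0}\colon K\to K_0$ is $K_0$-linear and onto, the form $(x,y)\mapsto\operatorname{Tr}_{K/K_0}(xy)$ is nondegenerate, and $\operatorname{Tr}_{K/K_0}=\operatorname{Tr}_{K_1/K_0}\circ\operatorname{Tr}_{K/K_1}$ for $K_0\le K_1\le K$. For $F=GF(q^2)$ we have $\operatorname{Tr}_{F/GF(q)}(c)=c+\bar c$. Our algebra takes place over the prime field, so we replace $\beta$ by the $\mathbb{F}_p$-bilinear form
\[
b(x,y)=\operatorname{Tr}_{F/\mathbb{F}_p}\beta(x,y).
\]

\section{Finite differences and hafnians}\label{sec:diff}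

Let $E$ be a finite-dimensional $\mathbb{F}_p$-space. A function $f\colon E\to\mathbb{F}_p$ has \emph{degree at most $d$} if it is given by a polynomial of total degree at most $d$ in linear coordinates; degree less than $0$ means $f=0$. For $h\in E$ let $D_hf(z)=f(z+h)-f(z)$. These operators commute, and $\deg f\le d$ implies $\deg D_hf\le d-1$, because the leading term of each monomial cancels. So if $\deg f\le d$, then $D_{h_1}\cdots D_{h_d}f$ is a constant, which we denote by $f^{[d]}(h_1,\dots,h_d)$. It is symmetric in the $h_s$, linear in $f$, and zero if $\deg f<d$. For $z_0\in E$ and a subspace $L\le E$, the function $z\mapsto f(z_0+z)$ on $L$ has degree at most $d$ and the same $d$-fold derivatives in directions from $L$. For a set $S$ of indices, $h_S$ is the family $(h_s)_{s\in S}$ and $D_S=\prod_{s\in S}D_{h_s}$.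

\begin{lemma}[Leibniz rule]\label{lem:leibniz}
If $\deg f_i\le d_i$ for $1\le i\le m$ and $d=\sum_i d_i$, then $\deg\prod_i f_i\le d$ and
\[
\Big(\prod_i f_i\Big)^{[d]}(h_1,\dots,h_d)=\sum_{(S_1,\dots,S_m)}\ \prod_i f_i^{[d_i]}(h_{S_i}),
\]
where the sum is over ordered partitions of $\{1,\dots,d\}$ with $|S_i|=d_i$.
\end{lemma}

\begin{proof}
The degree bound holds because degrees of polynomials add. Let $m=2$. In $D_h(fg)=D_hf\cdot g+f\cdot D_hg+D_hf\cdot D_hg$ the operator acts on the first factor, the second, or both. Iterating,
\[
D_{h_1}\cdots D_{h_d}(fg)=\sum_{S\cup T=\{1,\dots,d\}}D_Sf\cdot D_Tg .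
\]
Terms with $|S|>d_1$ or $|T|>d_2$ vanish. In the others $d\le|S|+|T|\le d_1+d_2=d$, so $|S|=d_1$, $|T|=d_2$ and $S\cap T=\emptyset$. For $m>2$ apply this to $f_1\cdots f_{m-1}$ and $f_m$ and use induction.
\end{proof}

A \emph{quadratic form} on $E$ is a function $t$ given by a homogeneous polynomial of degree $2$. Its \emph{polar form} $\tau(h,h')=t(h+h')-t(h)-t(h')$ is symmetric and bilinear, and $t^{[2]}=\tau$, as one sees by evaluating $D_hD_{h'}t$ at $0$. For a family $(h_s)_{s\in K}$ with $|K|$ even, the \emph{hafnian} is
\[
\operatorname{Haf}_\tau(K)=\sum_{\mathcal{M}}\ \prod_{\{s,s'\}\in\mathcal{M}}\tau(h_s,h_{s'}),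
\]
summed over the perfect matchings $\mathcal{M}$ of $K$, that is, the partitions of $K$ into two-element sets; $\operatorname{Haf}_\tau(\emptyset)=1$. If $|K|=2m$, each matching arises from $m!$ ordered partitions into pairs, so Lemma~\ref{lem:leibniz} gives
\begin{equation}\label{eq:power}
(t^m)^{[2m]}(h_K)=m!\,\operatorname{Haf}_\tau(K).
\end{equation}
For $m\ge p$ the right-hand side is $0$, in agreement with $t^p=t$: powers of $t$ see nothing beyond its $p$ values. The lift $G$ will provide a substitute for $t^m/m!$ that survives for all $m$.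

Hafnians are easy to evaluate on the following configurations. Vectors $u_1,w_1,\dots,u_n,w_n$ form a \emph{$\tau$-hyperbolic family of $n$ pairs} if
\[
\tau(u_s,w_s)=1\quad\text{and}\quad\tau(u_s,u_t)=\tau(w_s,w_t)=\tau(u_s,w_t)=0\quad\text{for }s\ne t .
\]
Only the matching that joins each $u_s$ to $w_s$ contributes, so the hafnian of these $2n$ vectors is $1$.

\section{Four colors over $GF(2)$}\label{sec:four}

Return to the symplectic case over $GF(2)$ and the form \eqref{eq:theta2}. Let $I$ be the set of pairs $\alpha=\{i,j\}$ with $\beta(\epsilon_i,\epsilon_j)=1$, viewed as the edge set of a graph on the basis, and let $t_\alpha(x)=x_ix_j$, with polar form $\tau_\alpha$. Then $\Theta=\sum_\alpha t_\alpha$ and $\beta=\sum_\alpha\tau_\alpha$. Let $G(x)$ be the number of edges with both ends in the support of $x$. Thus $G\equiv\Theta\pmod 2$, and we now color $x$ by $G(x)\bmod4$.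

The function $G$ depends heavily on the basis, and the copy of $B$ that we must control is in arbitrary position. We therefore look for a feature of $G$ that depends on $\beta$ alone. Put $g_n=\binom{G}{n}\bmod2$. The binomial coefficient counts the $n$-sets of edges inside the support, so
\[
g_n=\sum_{T\subseteq I,\ |T|=n}\ \prod_{\alpha\in T}t_\alpha,\qquad \deg g_n\le 2n .
\]
We have $g_1=\Theta$ and $g_1^{[2]}=\beta$. For $n=2$, Lemma~\ref{lem:leibniz} expresses $g_2^{[4]}(h_1,\dots,h_4)$ as a sum over unordered pairs of edges and ordered partitions $(P,P')$ of $\{1,2,3,4\}$ into two pairs. Equivalently, we may sum over the three matchings $\{P,P'\}$ and over ordered pairs of distinct edges: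
\[
g_2^{[4]}=\sum_{\{P,P'\}}\ \sum_{\alpha\ne\alpha'}\tau_\alpha(h_P)\,\tau_{\alpha'}(h_{P'})
=\operatorname{Haf}_\beta(\{1,2,3,4\})-\sum_{\alpha}\operatorname{Haf}_{\tau_\alpha}(\{1,2,3,4\}).
\]
The correction terms vanish. Indeed, let $x_s,y_s$ be the $i$th and $j$th coordinates of $h_s$, where $\alpha=\{i,j\}$. Then $\operatorname{Haf}_{\tau_\alpha}(\{1,2,3,4\})$ equals
\[
(x_1y_2+y_1x_2)(x_3y_4+y_3x_4)+(x_1y_3+y_1x_3)(x_2y_4+y_2x_4)+(x_1y_4+y_1x_4)(x_2y_3+y_2x_3),
\]
and each of the six monomials $x_ax_by_cy_d$ with $\{a,b,c,d\}=\{1,2,3,4\}$ occurs twice, once for each way of matching $\{a,b\}$ with $\{c,d\}$. Hence $g_2^{[4]}=\operatorname{Haf}_\beta$: the top derivative of $g_2$ does not depend on the basis.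

The table of $\binom{G}{n}\bmod 2$ below has period $4$ in $G$ (see \eqref{eq:lucas}).
\begin{center}
\begin{tabular}{c|cccc}
$G\bmod 4$ & $0$ & $1$ & $2$ & $3$\\ \hline
$(g_1,g_2,g_3)$ & $(0,0,0)$ & $(1,0,0)$ & $(0,1,0)$ & $(1,1,1)$
\end{tabular}
\end{center}
Take any copy of $H^3$ in $C$ and consider the coset $e_3+\langle e_1,f_1,e_2,f_2\rangle$, which consists of nonzero vectors. Suppose that $a_0+a_1g_1+a_2g_2=0$ on it. The operator $D_{e_1}D_{f_1}D_{e_2}D_{f_2}$ gives $a_2=0$, then $D_{e_1}D_{f_1}$ gives $a_1=0$, and then $a_0=0$. Three linearly independent functions of $G\bmod4$ force $G\bmod 4$ to take at least three values. So the line has Ramsey degree at least $3$, and the guess of Section~\ref{sec:intro} is wrong.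

One more pair gives the fourth color. Proposition~\ref{prop:top} shows that $g_3^{[6]}=\operatorname{Haf}_\beta$. By the table, the indicator functions of the residues $0,1,2,3$ are $1+g_1+g_2+g_3$, $g_1+g_3$, $g_2+g_3$ and $g_3$. Each has sixth derivative $1$ in the directions of a hyperbolic basis of a copy of $H^3$. Over $\mathbb{F}_2$ this derivative is the sum of the function over any coset of that copy, so each residue occurs an odd number of times on each coset. For $C=H^3$ with its hyperbolic basis, $G$ counts the planes in which both coordinates are $1$; the value $j$ occurs $\binom3j3^{3-j}$ times, that is, $27$, $27$, $9$ and $1$ times.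

\section{The integer lift of a quadratic form}\label{sec:lift}

For $c\in\mathbb{F}_p$ let $[c]\in\{0,\dots,p-1\}$ be its integer representative. Let $\Theta$ be a quadratic form on a finite-dimensional $\mathbb{F}_p$-space $E$, with polar form $\tau$. A \emph{splitting} of $\Theta$ is an expression $\Theta=\sum_{\alpha\in I}t_\alpha$ with $I$ finite, in which each $t_\alpha=\lambda_\alpha\mu_\alpha$ is a product of two linear forms. The monomials $c_{ij}z_iz_j$ ($i\le j$) of $\Theta$ in any coordinates form a splitting. Let $\tau_\alpha$ be the polar form of $t_\alpha$, so that $\tau=\sum_\alpha\tau_\alpha$. The \emph{lift} of $\Theta$ defined by the splitting is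
\[
G(z)=\sum_{\alpha\in I}[t_\alpha(z)]\in\mathbb{Z}_{\ge0},\qquad\text{and we put}\qquad g_n(z)=\binom{G(z)}{n}\bmod p .
\]
Then $G\equiv\Theta\pmod p$. Binomial coefficients are the right test functions for two reasons. They turn the sum defining $G$ into products, by Vandermonde's identity $\binom{\sum_\alpha m_\alpha}{n}=\sum_{\sum n_\alpha=n}\prod_\alpha\binom{m_\alpha}{n_\alpha}$, which compares coefficients in $\prod_\alpha(1+X)^{m_\alpha}$. And they are periodic:
\begin{equation}\label{eq:lucas}
\text{for } n<p^k,\ \text{the value } g_n(z)\text{ depends only on } G(z)\bmod p^k .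
\end{equation}
This case of Lucas' theorem holds because $g_n$ is the coefficient of $X^n$ in $(1+X)^G\in\mathbb{F}_p[X]$, and $(1+X)^{p^k}=1+X^{p^k}$.

The cancellation seen in Section~\ref{sec:four} has the following general form.

\begin{lemma}\label{lem:vanish}
Let $t=\lambda\mu$ be a product of two linear forms on $E$, with polar form $\tau_t$. If $|K|=2m\ge2p$, then $\operatorname{Haf}_{\tau_t}(K)=0$ for every family $(h_s)_{s\in K}$.
\end{lemma}

\begin{proof}
We have $\tau_t(h,h')=\lambda(h)\mu(h')+\lambda(h')\mu(h)$. Expanding the product attached to a matching amounts to orienting each of its edges, the tail receiving $\lambda$ and the head $\mu$. An oriented matching whose set of tails is $K_1$ is a bijection $K_1\to K\setminus K_1$, and there are $m!$ of these. Therefore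
\[
\operatorname{Haf}_{\tau_t}(K)=m!\sum_{K_1\subseteq K,\ |K_1|=m}\ \prod_{s\in K_1}\lambda(h_s)\prod_{s\in K\setminus K_1}\mu(h_s),
\]
and $p$ divides $m!$.
\end{proof}

\begin{proposition}\label{prop:top}
For every $n\ge0$ we have $\deg g_n\le2n$ and
\[
g_n^{[2n]}(h_1,\dots,h_{2n})=\operatorname{Haf}_\tau(\{1,\dots,2n\}).
\]
\end{proposition}

\begin{proof}
Let $\varphi_{\alpha,m}=\binom{[t_\alpha]}{m}\bmod p$. By Vandermonde's identity, $g_n=\sum\prod_\alpha\varphi_{\alpha,n_\alpha}$, summed over families $(n_\alpha)$ with $\sum_\alpha n_\alpha=n$. Since $[t_\alpha]<p$, we have $\varphi_{\alpha,m}=0$ for $m\ge p$. For $m<p$ the number $m!$ is invertible modulo $p$, and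
\[
\varphi_{\alpha,m}=\frac{1}{m!}\,t_\alpha(t_\alpha-1)\cdots(t_\alpha-m+1).
\]
This is $t_\alpha^m/m!$ plus a function of degree less than $2m$, so $\deg\varphi_{\alpha,m}\le2m$ and $\varphi_{\alpha,m}^{[2m]}=\operatorname{Haf}_{\tau_\alpha}$ by \eqref{eq:power}; for $m=0$ both sides are $1$. Lemma~\ref{lem:leibniz} now gives $\deg g_n\le2n$ and
\[
g_n^{[2n]}(h_1,\dots,h_{2n})=\sum_{(K_\alpha)}\ \prod_{\alpha}\operatorname{Haf}_{\tau_\alpha}(K_\alpha),
\]
summed over ordered partitions $(K_\alpha)_{\alpha\in I}$ of $\{1,\dots,2n\}$ into possibly empty parts of even size less than $2p$. By Lemma~\ref{lem:vanish} the restriction $|K_\alpha|<2p$ may be dropped without changing the sum. A partition $(K_\alpha)$ together with a perfect matching of each part is the same as a perfect matching $\mathcal{M}$ of $\{1,\dots,2n\}$ together with a map $\mathcal{M}\to I$. Summing over all such maps first, we obtain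
\[
g_n^{[2n]}(h_1,\dots,h_{2n})=\sum_{\mathcal{M}}\ \prod_{P\in\mathcal{M}}\ \sum_{\alpha\in I}\tau_\alpha(h_P)=\operatorname{Haf}_\tau(\{1,\dots,2n\}).\qedhere
\]
\end{proof}

The assumption that each $t_\alpha$ is a product of two linear forms enters only through Lemma~\ref{lem:vanish}, and it cannot be omitted. With the single term $t=\Theta$ we would have $G=[\Theta]<p$ and $g_p=0$, whereas $\operatorname{Haf}_\tau$ equals $1$ on a $\tau$-hyperbolic family of $p$ pairs.

\begin{proposition}\label{prop:onto}
Let $G$ be a lift of $\Theta$, let $k\ge1$ and $z_0\in E$, and let $L\le E$ be a subspace that contains a $\tau$-hyperbolic family of $p^k-1$ pairs. Then $G\bmod p^k$ maps $z_0+L$ onto $\mathbb{Z}/p^k$.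
\end{proposition}

\begin{proof}
Let $f_n(z)=g_n(z_0+z)$ for $z\in L$ and $0\le n<p^k$. The operator $D_{u_1}D_{w_1}\cdots D_{u_n}D_{w_n}$ sends $f_n$ to $1$ by Proposition~\ref{prop:top}, and it sends $f_{n'}$ to $0$ for $n'<n$ because $\deg f_{n'}<2n$. Applying it to a nontrivial relation $\sum a_{n'}f_{n'}=0$ whose highest nonzero coefficient is $a_n$ gives $a_n=0$, which is absurd. So $f_0,\dots,f_{p^k-1}$ are linearly independent. By \eqref{eq:lucas} they factor through the map $z\mapsto G(z_0+z)\bmod p^k$. The functions $L\to\mathbb{F}_p$ that factor through a map with $v$ values form a space of dimension $v$, so $v\ge p^k$.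
\end{proof}

\begin{example}\label{ex:gf2}
In the setting of Section~\ref{sec:four}, color $x=\sum x_i\epsilon_i$ by
\[
\#\{\,i<j : x_i=x_j=1,\ \beta(\epsilon_i,\epsilon_j)=1\,\}\bmod 2^k .
\]
A nondegenerate symplectic space has a hyperbolic basis, so a nondegenerate subspace $L\le C$ of dimension $2^{k+1}-2$ is a copy of $H^{2^k-1}$. By Proposition~\ref{prop:onto} with $z_0=0$ it realizes all $2^k$ residues, the residue $0$ possibly only at the zero vector. A subspace that properly contains $L$ contains a coset $z_0+L$ with $z_0\notin L$, and so realizes all residues on nonzero vectors. The number of pairs in Proposition~\ref{prop:onto} cannot be lowered when $p=2$: for $L=C=H^{2^k-2}$ with its hyperbolic basis and $z_0=0$ we have $G\le2^k-2$.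
\end{example}

\section{Coloring pairs of vectors: proof of Theorem~\ref{thm:A}}\label{sec:A}

To use Proposition~\ref{prop:onto} we need a quadratic form attached to $C\in\mathcal{K}$. On $C$ itself there may be no natural one: a polar form is symmetric, while for $p$ odd a nonzero alternating form is not. On $C\oplus C$ the form $b$ itself is quadratic, in every type. This yields a coloring of pairs of vectors rather than of subspaces, and we recover a coloring of subspaces by recording the set of colors of all pairs inside a subspace. The price is that all members of $\mathcal{K}$ of dimension at most $2$ must be handled at once, so the argument does not tell which of them has infinite degree.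

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $C\in\mathcal{K}$ let $E=C\oplus C$, regarded as an $\mathbb{F}_p$-space, and let $\Theta(x,y)=b(x,y)$. This is a quadratic form on $E$ with polar form
\begin{equation}\label{eq:polarpair}
\tau\big((x,y),(x',y')\big)=b(x,y')+b(x',y).
\end{equation}
Fix a lift $G_C$ of $\Theta$ and, for a given $k\ge 1$, put $\chi_C(x,y)=G_C(x,y)\bmod p^k$. We claim:
\begin{equation}\label{eq:star}
\text{if } B'\le C \text{ and } B'\cong H^M \text{ with } M\ge p^k-1, \text{ then } \chi_C(B'\times B')=\mathbb{Z}/p^k .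
\end{equation}
Let $(e_s,f_s)$ be a hyperbolic basis of $B'$. As $c$ ranges over $F$, so does $\beta(e_s,cf_s)\in\{c,\bar c\}$, and the trace is onto; hence there is $f_s'\in Ff_s$ with $b(e_s,f'_s)=1$. Put $u_s=(e_s,0)$ and $w_s=(0,f'_s)$. By \eqref{eq:polarpair}, $\tau(u_s,u_t)=\tau(w_s,w_t)=0$ and $\tau(u_s,w_t)=b(e_s,f'_t)=\delta_{st}$. Proposition~\ref{prop:onto} with $L=B'\oplus B'$ and $z_0=0$ proves \eqref{eq:star}.

Since $F$ is finite, $\mathcal{K}$ has finitely many members $A_1,\dots,A_m$ of dimension at most $2$. Suppose that they all have finite degrees $\kappa_1,\dots,\kappa_m$. Choose $k$ with $p^k>\sum_i\kappa_i|A_i|^2$, and $M\ge p^k-1$ such that $B=H^M$ contains a copy of every $A_i$. Let $r=2^{p^k}$ and $C_0=B$. For $i=1,\dots,m$ let $C_i$ be a witness for $A_i$, $C_{i-1}$ and $r$. This is legitimate: a witness for $C_{i-1}$ contains a copy of $C_{i-1}$, so every $C_i$ contains a copy of $B$ and hence of every $A_j$.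

Let $C=C_m$ and color each subspace $U\le C$ with $\dim U\le2$ by the set
\[
\xi(U)=\{\chi_C(x,y):x,y\in U\}\subseteq\mathbb{Z}/p^k ;
\]
there are $r$ possible colors. Put $C'_m=C$. For $i=m,m-1,\dots,1$, the space $C'_i\cong C_i$ contains a copy $C'_{i-1}$ of $C_{i-1}$ such that $\xi$ takes at most $\kappa_i$ values on $\binom{C'_{i-1}}{A_i}$. The last space $B'=C'_0$ is a copy of $B$ contained in all of them, so $\xi$ takes at most $\kappa_i$ values on $\binom{B'}{A_i}$ for each $i$, and each such value is a set of at most $|A_i|^2$ residues. Any $x,y\in B'$ lie in the subspace $\langle x,y\rangle\le B'$, which is a copy of some $A_i$. Hence $|\chi_C(B'\times B')|\le\sum_i\kappa_i|A_i|^2<p^k$, contradicting \eqref{eq:star}.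
\end{proof}

\section{The lift on an intersection of quadrics}\label{sec:quadric}

In Theorem~\ref{thm:B} only copies of a fixed $A$ are colored. If $A$ is a line $\langle a\rangle$ in an orthogonal space over $\mathbb{F}_p$ and $\Theta=Q$, we want to evaluate $G$ at vectors $z$ with $Q(z)=Q(a)$. They lie on a quadric, and the last digit of $G$ is constant there. The most one can hope for is that the remaining digits are free. Over a larger field the condition $Q(z)=Q(a)$ amounts to several quadratic equations over $\mathbb{F}_p$, one for each element of a basis of $F$, so we allow several forms.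

Two changes to the proof of Proposition~\ref{prop:onto} are needed. First, the test functions should ignore the last digit. Writing $G=G_0+pG_1$ with $0\le G_0<p$, we have $(1+X)^G=(1+X)^{G_0}(1+X^p)^{G_1}$ in $\mathbb{F}_p[X]$, so $g_{pj}=\binom{G_1}{j}\bmod p$; these are the functions to use. Second, derivatives make no sense on a quadric, so we multiply by its indicator function, a polynomial of bounded degree, and differentiate on the ambient subspace.

\begin{proposition}\label{prop:quadric}
Let $G$ be a lift of $\Theta$ on $E$, let $k\ge1$ and $z_0\in E$, and let $L\le E$ be a subspace. Let $\Theta_1=\Theta|_L,\Theta_2,\dots,\Theta_m$ be quadratic forms on $L$ with polar forms $\tau_1,\dots,\tau_m$, where $m\ge1$, and let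
\[
\Omega=\{z\in L:\Theta_1(z)=\dots=\Theta_m(z)=0\}.
\]
Suppose that $L$ contains pairs $u_s,w_s$ with labels $\ell(s)\in\{1,\dots,m\}$, where the label $1$ occurs $p^k-1$ times and every other label $p-1$ times, such that for all $\ell$
\[
\tau_\ell(u_s,w_s)=\delta_{\ell,\ell(s)},\qquad \tau_\ell(u_s,u_t)=\tau_\ell(w_s,w_t)=\tau_\ell(u_s,w_t)=0\quad(s\ne t).
\]
Then $G\bmod p^k$ takes at least $p^{k-1}$ values on $z_0+\Omega$. If moreover $\tau(z_0,z)=0$ for all $z\in L$, then these values are exactly the residues congruent to $\Theta(z_0)$ modulo $p$.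
\end{proposition}

\begin{proof}
Suppose that fewer than $p^{k-1}$ values occur. The $p^{k-1}$ functions $z\mapsto g_{pj}(z_0+z)$ on $\Omega$, for $0\le j<p^{k-1}$, factor through $G(z_0+z)\bmod p^k$ by \eqref{eq:lucas}, so they are linearly dependent. Thus there is a function $P(z)=\sum_{j\le J}a_j\,g_{pj}(z_0+z)$ on $L$ with $J<p^{k-1}$, $a_J\ne0$ and $P|_\Omega=0$. Since $c^{p-1}=1$ for $c\in\mathbb{F}_p\setminus\{0\}$, the indicator function of $\Omega$ is $\prod_{\ell}(1-\Theta_\ell^{p-1})$, and
\[
P\cdot\prod_{\ell=1}^m\big(1-\Theta_\ell^{p-1}\big)=0\quad\text{on } L .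
\]
Put $n=pJ\le p^k-p$. By Proposition~\ref{prop:top}, $\deg P\le2n$ and $P^{[2n]}=a_J\operatorname{Haf}_{\tau_1}$. By \eqref{eq:power} and Wilson's theorem $(p-1)!\equiv-1\pmod p$,
\[
\big(1-\Theta_\ell^{p-1}\big)^{[2(p-1)]}=-(p-1)!\,\operatorname{Haf}_{\tau_\ell}=\operatorname{Haf}_{\tau_\ell}.
\]
Differentiate the vanishing product in the directions $u_s,w_s$, where $s$ runs over $n+p-1\le p^k-1$ indices of label $1$ and all indices of label at least $2$. These are $2n+2m(p-1)$ directions, which is the sum of the degree bounds of the factors. Lemma~\ref{lem:leibniz} gives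
\[
0=a_J\sum_{(S_0,\dots,S_m)}\operatorname{Haf}_{\tau_1}(S_0)\prod_{\ell=1}^m\operatorname{Haf}_{\tau_\ell}(S_\ell),\qquad|S_0|=2n,\quad|S_\ell|=2(p-1)\ \ (\ell\ge1),
\]
summed over ordered partitions of the set of directions. Between two different directions, $\tau_\ell$ is nonzero only on the pairs $\{u_s,w_s\}$ of label $\ell$, where it is $1$. So $\operatorname{Haf}_{\tau_\ell}(S)$ is $1$ if $S$ is a union of pairs of label $\ell$, and $0$ otherwise. In a nonzero term, $S_\ell$ consists of all $p-1$ pairs of label $\ell$ for $\ell\ge2$, while $S_1$ consists of any $p-1$ of the $n+p-1$ pairs of label $1$ and $S_0$ of the rest. The sum equals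
\[
\binom{n+p-1}{p-1}=\frac{(n+1)(n+2)\cdots(n+p-1)}{(p-1)!}\equiv1\pmod p,
\]
because $p\mid n$. Hence $a_J=0$, a contradiction.

If $\tau(z_0,z)=0$ on $L$, then $G(z_0+z)\equiv\Theta(z_0)+\tau(z_0,z)+\Theta_1(z)=\Theta(z_0)\pmod p$ for $z\in\Omega$. Exactly $p^{k-1}$ residues modulo $p^k$ are congruent to $\Theta(z_0)$ modulo $p$, so all of them occur.
\end{proof}

The binomial coefficient in the proof is divisible by $p$ whenever $p\nmid n$, since one of $n+1,\dots,n+p-1$ is then a multiple of $p$. This is where the restriction to the functions $g_{pj}$ is used, and some restriction is forced: in the last situation of the proposition $g_1=\Theta$ is constant on $z_0+\Omega$.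

\section{Prescribed forms inside hyperbolic spaces}\label{sec:hyp}

We now collect the linear algebra needed to build copies of $A$ in a controlled position. To treat the types together, let
\[
N=Q,\ \ F_1=F\ \ \text{(orthogonal)},\qquad N(x)=\beta(x,x),\ \ F_1=GF(q)\ \ \text{(unitary)}.
\]
In both cases $N$ takes values in $F_1$ and
\begin{equation}\label{eq:N}
N(x+y)-N(x)-N(y)=\operatorname{Tr}_{F/F_1}\beta(x,y),
\end{equation}
where the trace is the identity map in the orthogonal case; also $N(cx)$ is $c^2N(x)$ or $c\bar cN(x)$, respectively. In the symplectic case we put $F_1=F$; there is no $N$, and conditions on $N$ are void. The isometry type of a space with basis $(a_i)$ is determined by the values $\beta(a_i,a_j)$ for $i<j$ and $N(a_i)$. Indeed, the values $\beta(a_j,a_i)$ follow from the symmetry of the type; $\beta(a_i,a_i)$ equals $0$, $2N(a_i)$ or $N(a_i)$ in types (i), (ii), (iii); and $Q(\sum c_ia_i)=\sum c_i^2Q(a_i)+\sum_{i<j}c_ic_j\beta(a_i,a_j)$.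

\begin{lemma}\label{lem:adjust}
Let $x_1,\dots,x_n,y_1,\dots,y_n$ satisfy $\beta(x_s,x_t)=0$, $N(x_s)=0$ and $\beta(x_s,y_t)=\delta_{st}$ for all $s,t$. For any $\gamma_{st}\in F$ $(t<s)$ and $\eta_s\in F_1$ there are $y'_s\in y_s+\langle x_1,\dots,x_s\rangle$ with $\beta(y'_s,y'_t)=\gamma_{st}$ for $t<s$, $N(y'_s)=\eta_s$, and $\beta(x_s,y'_t)=\delta_{st}$.
\end{lemma}

\begin{proof}
Put $y'_s=y_s+\sum_{t\le s}c_{st}x_t$. The last condition holds for any coefficients, since the $x_s$ are mutually orthogonal. Let $t<s$. The vector $y'_t-y_t$ lies in $\langle x_1,\dots,x_t\rangle$, which is orthogonal to $y_s$ and to all $x_{s'}$. So $\beta(y'_s,y'_t)=\beta(y'_s,y_t)=\beta(y_s,y_t)+c_{st}$, and this determines $c_{st}$ for $t<s$. Let $v=y_s+\sum_{t<s}c_{st}x_t$. Then $\beta(x_s,v)=1$ and $N(c_{ss}x_s)=0$, so \eqref{eq:N} gives $N(y'_s)=N(v)+\operatorname{Tr}_{F/F_1}(c_{ss})$. The trace is onto $F_1$, so $c_{ss}$ can be chosen with $N(y'_s)=\eta_s$.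
\end{proof}

\begin{lemma}\label{lem:hyp}
\begin{enumerate}
\item[(a)] $H^d$ contains vectors $y_1,\dots,y_d$ with arbitrary prescribed values $\beta(y_i,y_j)\in F$ $(i<j)$ and $N(y_i)\in F_1$.
\item[(b)] If $M\ge2c$, every subspace $W$ of codimension at most $c$ in $H^M$ contains a copy of $H^{M-2c}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Prescribing $\beta(y_i,y_j)$ is the same as prescribing $\beta(y_j,y_i)$. Apply Lemma~\ref{lem:adjust} to $e_1,\dots,e_d,f_1,\dots,f_d$.

(b) Both $\beta$ and $N$ vanish identically on $X_0=\langle e_1,\dots,e_M\rangle$. Let $X=W\cap X_0$, so that $\dim X\ge M-c$. The map $w\mapsto\beta(\,\cdot\,,w)|_X$ from $W$ to the dual space of $X$ is linear, or semilinear in the unitary case; in either case its kernel and image are $F$-subspaces whose dimensions add up to $\dim W$. The kernel is $W\cap X^\perp$, and $\dim X^\perp=2M-\dim X$ because $H^M$ is nondegenerate. So the image has dimension at least $(2M-c)-(2M-\dim X)\ge M-2c$. Choose $y_1,\dots,y_{M-2c}\in W$ with linearly independent images, and then $x_s\in X$ with $\beta(x_s,y_t)=\delta_{st}$.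 Lemma~\ref{lem:adjust} with all $\gamma_{st}=0$ and $\eta_s=0$ gives vectors $y'_s\in W$ such that the $\langle x_s,y'_s\rangle$ are mutually orthogonal hyperbolic planes in $W$.
\end{proof}

\section{Coloring copies of a fixed space: proof of Theorem~\ref{thm:B}}\label{sec:B}

The lift $G$ is a function of vectors, and we must color subspaces. Over $GF(2)$ a line has a single nonzero vector; in general we have to select a vector, or two, from each copy of $A$, and we must be able to move the selected vectors freely while knowing that they are still the selected ones. Echelon bases do this. Fix an ordered $F$-basis of $C$. Every subspace $U\le C$ of dimension $n$ has a unique basis $\rho_1(U),\dots,\rho_n(U)$ in \emph{reduced row echelon form}: there are positions $\pi_1<\dots<\pi_n$, the \emph{pivots}, such that $\rho_i(U)$ has coordinate $0$ at all positions before $\pi_i$, coordinate $1$ at $\pi_i$, and coordinate $0$ at $\pi_j$ for $j\neq i$. These conditions involve only positions up to $\pi_n$. So adding to the basis vectors any vectors that vanish at all positions up to $\pi_n$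 produces another reduced echelon basis with the same pivots.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Choose $k\ge1$ with $p^{k-1}\ge r$ and a surjection $\sigma\colon\{0,\dots,p^{k-1}-1\}\to r$. Let $M=5d+p^k+p\,[F:\mathbb{F}_p]$ and $B=H^M$. Step~2, applied to $C=B$, shows that $\binom{B}{A}\ne\emptyset$.

\medskip\noindent\emph{Step 1: the coloring.} Let $C\in\mathcal{K}$, with a fixed ordered $F$-basis. We define an $\mathbb{F}_p$-space $E$, a quadratic form $\Theta$ on $E$ with polar form $\tau$, and a point $\rho(U)\in E$ for each $U\in\binom{C}{A}$.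
\begin{itemize}
\item \emph{Case N} (orthogonal or unitary): $E=C$, $\Theta=\operatorname{Tr}_{F_1/\mathbb{F}_p}\circ N$ and $\rho(U)=\rho_1(U)$. For an $\mathbb{F}_p$-basis $(\epsilon_i)$ of $C$ and $z_i\in\mathbb{F}_p$, equation \eqref{eq:N} gives $N(\sum z_i\epsilon_i)=\sum z_i^2N(\epsilon_i)+\sum_{i<j}z_iz_j\operatorname{Tr}_{F/F_1}\beta(\epsilon_i,\epsilon_j)$, so $\Theta$ is a quadratic form over $\mathbb{F}_p$. By \eqref{eq:N} and transitivity of the trace, $\tau=b$.
\item \emph{Case S2} (symplectic, $p=2$): $E=C$, $\Theta(\sum z_i\epsilon_i)=\sum_{i<j}b(\epsilon_i,\epsilon_j)z_iz_j$ for an $\mathbb{F}_2$-basis $(\epsilon_i)$ of $C$, and $\rho(U)=\rho_1(U)$. Here $b$ is alternating and symmetric, so $\tau(h,h')=\sum_{i<j}b(\epsilon_i,\epsilon_j)(h_ih'_j+h_jh'_i)=b(h,h')$.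
\item \emph{Case S} (symplectic, $p$ odd): $E=C\oplus C$, $\Theta(x,y)=b(x,y)$, with $\tau$ as in \eqref{eq:polarpair}, and $\rho(U)=(\rho_1(U),\rho_2(U))$. This is where $d\ge2$ is used.
\end{itemize}
Fix a lift $G$ of $\Theta$, take residues modulo $p^k$ in $\{0,\dots,p^k-1\}$, and discard the last digit:
\[
\xi_0(U)=\big\lfloor \big(G(\rho(U))\bmod p^k\big)/p\big\rfloor\in\{0,\dots,p^{k-1}-1\},\qquad\xi=\sigma\circ\xi_0 .
\]
The coloring $\xi$ depends only on $C$ and on the choices just made. Let $B'\le C$ be a copy of $B$. The residues in one class modulo $p$ are $c+pj$ with $c<p$ fixed and $0\le j<p^{k-1}$. So it suffices to show that $G(\rho(U))\bmod p^k$, for $U\in\binom{B'}{A}$, takes all the values in some class modulo $p$.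

\medskip\noindent\emph{Step 2: one copy of $A$ with the first pivots of $B'$.} Let $\pi_1<\pi_2<\cdots$ be the pivots of $B'$, let $v_i=\rho_i(B')$ for $i\le d$, and let $W$ be the span of the $\rho_i(B')$ with $i>d$. Then $W$ has codimension $d$ in $B'$, and its vectors vanish at all positions up to $\pi_d$. The span of $v_1,\dots,v_d$ has the pivots we want but need not be a copy of $A$; we correct it by vectors from $W$. The space $W\cap\{v_1,\dots,v_d\}^\perp$ has codimension at most $2d$ in $B'$. By Lemma~\ref{lem:hyp}(b) it contains a copy of $H^{M-4d}$, hence of $H^d$, as $M\ge5d$. Let $a_1,\dots,a_d$ be a basis of $A$. By Lemma~\ref{lem:hyp}(a) there are $y_1,\dots,y_d$ in this copy of $H^d$ with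
\[
\beta(y_i,y_j)=\beta(a_i,a_j)-\beta(v_i,v_j)\quad(i<j),\qquad N(y_i)=N(a_i)-N(v_i).
\]
Put $z_i=v_i+y_i$. Since $y_i\perp v_j$ for all $i,j$, we get $\beta(z_i,z_j)=\beta(a_i,a_j)$ for $i<j$ and, by \eqref{eq:N}, $N(z_i)=N(a_i)$. Since $y_i\in W$, the family $z_1,\dots,z_d$ is a reduced echelon basis with pivots $\pi_1,\dots,\pi_d$; in particular it is linearly independent. Its span is a copy of $A$ in $B'$.

\medskip\noindent\emph{Step 3: a family of copies.} The space $W\cap\{z_1,\dots,z_d\}^\perp$ also has codimension at most $2d$ in $B'$, so it contains a subspace $R\cong H^{M-4d}$, with hyperbolic basis $(e_s,f_s)$. Let $m=[F_1:\mathbb{F}_p]\le[F:\mathbb{F}_p]$. Then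
\begin{equation}\label{eq:room}
M-4d\ \ge\ p^k+pm\ \ge\ p^k-1+(m-1)(p-1).
\end{equation}
We perturb the first one or two basis vectors by vectors of $R$.
\begin{itemize}
\item Cases N and S2: for $x\in R$ with $N(x)=0$ (any $x\in R$ in Case S2) let $U=\langle z_1+x,z_2,\dots,z_d\rangle$. Put $L=R$ and $z_0=z_1$.
\item Case S: for $x,x'\in R$ with $\beta(x,x')=0$ let $U=\langle z_1+x,z_2+x',z_3,\dots,z_d\rangle$. Put $L=R\oplus R$ and $z_0=(z_1,z_2)$.
\end{itemize}
Vectors of $R$ are orthogonal to all $z_i$. So the only values of $\beta$ and $N$ on the basis that could change are $N(z_1+x)=N(z_1)+N(x)$ in Case N and $\beta(z_1+x,z_2+x')=\beta(z_1,z_2)+\beta(x,x')$ in Case S, and the conditions on $x,x'$ keep them fixed. Hence $U\in\binom{B'}{A}$. Vectors of $R$ lie in $W$, so the displayed bases are reduced echelon bases, and $\rho(U)=z_0+x$ or $\rho(U)=z_0+(x,x')$. Finally, $\tau(z_0,z)=0$ for $z\in L$: this is $b(z_1,x)=0$ in Cases N and S2, and $b(z_1,x')+b(x,z_2)=0$ in Case S.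

\medskip\noindent\emph{Step 4: Case S2.} There is no constraint on $x$. Choose $f'_s\in Ff_s$ with $b(e_s,f'_s)=1$, as in Section~\ref{sec:A}. The vectors $u_s=e_s$, $w_s=f'_s$ form a $b$-hyperbolic family in $R$, with at least $2^k-1$ pairs by \eqref{eq:room}. By Proposition~\ref{prop:onto}, $G\bmod2^k$ takes all values on $z_0+R$.

\medskip\noindent\emph{Step 5: Cases N and S.} The constraint is one equation over $F_1$, which we write as $m$ equations over $\mathbb{F}_p$, the first of them being $\Theta=0$. Let $\theta_1=1,\theta_2,\dots,\theta_m$ be an $\mathbb{F}_p$-basis of $F_1$, and define quadratic forms on $L$ by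
\[
\Theta_\ell(x)=\operatorname{Tr}_{F_1/\mathbb{F}_p}\big(\theta_\ell N(x)\big)\ \ \text{(Case N)},\qquad
\Theta_\ell(x,x')=\operatorname{Tr}_{F/\mathbb{F}_p}\big(\theta_\ell\,\beta(x,x')\big)\ \ \text{(Case S)}.
\]
Then $\Theta_1=\Theta|_L$. An element $c\in F_1$ with $\operatorname{Tr}_{F_1/\mathbb{F}_p}(\theta_\ell c)=0$ for all $\ell$ is $0$, because the trace form of $F_1$ is nondegenerate. So the common zero set $\Omega$ of the $\Theta_\ell$ is $\{x\in R:N(x)=0\}$ in Case N and $\{(x,x')\in R\oplus R:\beta(x,x')=0\}$ in Case S, and $z_0+\Omega$ is the set of points $\rho(U)$ for the copies $U$ of Step~3. The polar forms are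
\[
\tau_\ell(x,y)=\operatorname{Tr}_{F_1/\mathbb{F}_p}\big(\theta_\ell\operatorname{Tr}_{F/F_1}\beta(x,y)\big)=\operatorname{Tr}_{F/\mathbb{F}_p}\big(\theta_\ell\,\beta(x,y)\big)
\]
in Case N, where the second equality uses $\theta_\ell\in F_1$, and
\[
\tau_\ell\big((x,x'),(y,y')\big)=\operatorname{Tr}_{F/\mathbb{F}_p}\big(\theta_\ell\,\beta(x,y')+\theta_\ell\,\beta(y,x')\big)
\]
in Case S.

It remains to find labeled pairs. The $\theta_\ell$ are linearly independent over $\mathbb{F}_p$ and the trace form of $F/\mathbb{F}_p$ is nondegenerate, so there are $\nu_1,\dots,\nu_m\in F$ with $\operatorname{Tr}_{F/\mathbb{F}_p}(\theta_\ell\nu_{\ell'})=\delta_{\ell\ell'}$. By \eqref{eq:room} we can attach labels $\ell(s)$ to $p^k-1+(m-1)(p-1)$ of the indices $s$, using the label $1$ exactly $p^k-1$ times and every other label $p-1$ times. Let $f'_s\in Ff_s$ satisfy $\beta(e_s,f'_s)=\nu_{\ell(s)}$. Put $u_s=e_s$, $w_s=f'_s$ in Case N, and $u_s=(e_s,0)$, $w_s=(0,f'_s)$ in Case S. In both cases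
\[
\tau_\ell(u_s,w_t)=\operatorname{Tr}_{F/\mathbb{F}_p}\big(\theta_\ell\,\beta(e_s,f'_t)\big),
\]
which is $\delta_{\ell,\ell(s)}$ for $s=t$ and $0$ for $s\ne t$. For $s\neq t$ we also have $\tau_\ell(u_s,u_t)=\tau_\ell(w_s,w_t)=0$: in Case N because different planes are orthogonal, and in Case S because each term of $\tau_\ell$ has a zero argument. Proposition~\ref{prop:quadric} applies, and since $\tau(z_0,\cdot)$ vanishes on $L$, the function $G\bmod p^k$ takes on $z_0+\Omega$ all residues congruent to $\Theta(z_0)$ modulo $p$.

In every case $\xi_0$ takes all values $0,\dots,p^{k-1}-1$ on $\binom{B'}{A}$, so $\xi$ takes all $r$ values there.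
\end{proof}

\begin{thebibliography}{9}
\bibitem{IJ} Aleksander Ivanov and Fr\'ed\'eric Jaffrennou, \emph{Ramsey property for spaces with bilinear forms}, arXiv:2503.08312 (2025).
\end{thebibliography}
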